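
\newtheorem{theorem}{Theorem}[section]
\newtheorem{corollary}[theorem]{Corollary}
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem{lemma}[theorem]{Lemma}
\theoremstyle{definition}
\newtheorem{example}[theorem]{Example}
\theoremstyle{remark}
\newtheorem{remark}[theorem]{Remark}
\numberwithin{equation}{section}

\title{Completeness of normed algebras of differentiable functions\\ and short paths in plane sets}


\begin{abstract}
For a connected, perfect, compact plane set $X$, let $D^{(1)}(X)$ be the algebra of functions on $X$ with a continuous complex derivative, normed by $|f|_X+|f'|_X$. This algebra is complete if $X$ is pointwise regular, that is, if each $z\in X$ can be joined to every other point of $X$ by a path in $X$ whose length is at most a constant $k_z$ times the distance of the two points. We prove the converse when $X$ is polynomially convex with empty interior, which answers a question of Feinstein and Dales, and more generally when $X$ has empty interior and $\mathbb C\setminus X$ has finitely many components. The main tool is a duality: for polynomially convex $X$ with empty interior, the geodesic distance from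 $z$ to $w$ in $X$ equals the supremum of $|p(w)-p(z)|$ over the polynomials $p$ with $|p'|\le1$ on $X$.
\end{abstract}

\section{The question and the results}

\subsection{The question}

Throughout the paper a \emph{compact plane set} is a nonempty compact subset of $\mathbb C$. Let $X$ be a perfect compact plane set. A function $f:X\to\mathbb C$ is \emph{differentiable} at $z\in X$ if the limit
\[
f'(z)=\lim_{w\to z,\ w\in X\setminus\{z\}}\frac{f(w)-f(z)}{w-z}
\]
exists. Let $D^{(1)}(X)$ be the algebra of all functions that are differentiable at every point of $X$ and have a continuous derivative $f':X\to\mathbb C$, with the norm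
\[
\|f\|=|f|_X+|f'|_X ,
\]
where $|\cdot|_X$ is the uniform norm on $X$. This norm is submultiplicative, because $(fg)'=f'g+fg'$. We are interested in connected sets $X$; such a set is perfect as soon as it has more than one point.

Is $D^{(1)}(X)$ complete? A Cauchy sequence $(f_n)$ consists of functions with $f_n\to f$ and $f_n'\to g$ uniformly on $X$, and the question is whether $f$ must be differentiable with $f'=g$. On an interval this is the familiar theorem on differentiating a limit, proved by integrating $f_n'$ from $z$ to $w$. On a general $X$ the same proof requires a path in $X$ from $z$ to $w$ that is not much longer than $|z-w|$. The set $X$ is called \emph{pointwise regular} if for each $z\in X$ there is $k_z>0$ such that for each $w\in X$ there is a rectifiable path in $X$ from $z$ to $w$ of length at most $k_z|z-w|$. It is known that $D^{(1)}(X)$ is complete whenever $X$ is connected and pointwise regular; a short proof is given in Proposition~\ref{prop:regular}.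

Is pointwise regularity also necessary? It is known that $D^{(1)}(J)$ is incomplete for every non-rectifiable Jordan arc $J$. Call $X$ \emph{polynomially convex} if $\mathbb C\setminus X$ is connected. Feinstein and Dales write \cite{FD}: ``We do not know whether or not $(D^{(1)}(X),\|\cdot\|)$ is incomplete for each polynomially convex, compact plane set $X$ which has empty interior and which is not pointwise regular''; here $X$ is connected and perfect.

We show that it is always incomplete. For this one needs functions on $X$ that detect the absence of short paths. On a comb they can be written down (Example~\ref{ex:comb}). An arbitrary $X$, however, may have positive area and may contain no nonconstant rectifiable path, and then the only functions in obvious supply are polynomials and rational functions. The task is to find polynomials with small derivative on $X$ and large increments. We find them by duality.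

\subsection{The results}

Let $\delta_X(z,w)\in[0,\infty]$ be the infimum of the lengths of the rectifiable paths in $X$ from $z$ to $w$, with $\inf\emptyset=\infty$.

\begin{theorem}\label{thm:A}
Let $X$ be a connected, perfect, polynomially convex compact plane set with empty interior. Then for all $z,w\in X$
\begin{equation}\label{eq:duality}
\sup\{|p(w)-p(z)|:\ p\text{ a polynomial},\ |p'|_X\le1\}=\delta_X(z,w),
\end{equation}
and the following are equivalent:
\begin{itemize}
\item[(a)] $D^{(1)}(X)$ is complete;
\item[(b)] every $\|\cdot\|$-Cauchy sequence of polynomials converges in $D^{(1)}(X)$;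
\item[(c)] for each $z\in X$ there is $A_z$ with $|p(w)-p(z)|\le A_z\,|p'|_X\,|w-z|$ for all polynomials $p$ and all $w\in X$;
\item[(d)] $X$ is pointwise regular.
\end{itemize}
Moreover, \textup{(c)} with the constant $A_z$ gives \textup{(d)} with $k_z=A_z$, and conversely.
\end{theorem}

The implication (a)$\Rightarrow$(d) answers the question.

\begin{corollary}\label{cor:answer}
Let $X$ be a connected, perfect, polynomially convex compact plane set with empty interior. If $X$ is not pointwise regular, then $D^{(1)}(X)$ is incomplete; indeed, some Cauchy sequence of polynomials has no limit in $D^{(1)}(X)$.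
\end{corollary}

Formula \eqref{eq:duality} comes from a version in which harmonic functions replace polynomials and neither connectedness nor polynomial convexity is assumed. ``Near $X$'' means on an open neighborhood of $X$.

\begin{theorem}\label{thm:B}
Let $X$ be a compact plane set, not necessarily connected, such that area-almost every point of $X$ lies on the boundary of some component of $\mathbb C\setminus X$. Then for all $z,w\in X$
\[
\delta_X(z,w)=\sup\{u(w)-u(z):\ u\text{ real harmonic near }X,\ |\nabla u|\le1\text{ on }X\},
\]
and if this is finite, then there is a path of minimal length in $X$ from $z$ to $w$.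
\end{theorem}

The hypothesis holds trivially if $X$ has area $0$. It also holds if $X$ has empty interior and $\mathbb C\setminus X$ has finitely many components: each $\zeta\in X$ is then the limit of a sequence in $\mathbb C\setminus X$, infinitely many terms of which lie in a single component, and $\zeta$ lies on the boundary of that component.

\begin{theorem}\label{thm:C}
Let $X$ be a connected, perfect compact plane set with empty interior such that $\mathbb C\setminus X$ has finitely many components. Then $D^{(1)}(X)$ is complete if and only if $X$ is pointwise regular.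
\end{theorem}

\subsection{Plan and notation}

The proof of (a)$\Rightarrow$(d) has two independent halves. \emph{Functional analysis}: completeness forces the uniform estimate (c) (Section~\ref{sec:complete}). \emph{Duality}: if increments are bounded by $N$ for enough test functions with gradient at most $1$ on $X$, then there is a path of length at most $N$ (Sections~\ref{sec:test} and~\ref{sec:key}). Section~\ref{sec:examples} shows both halves on small examples, and Section~\ref{sec:paths} contains the known implication (d)$\Rightarrow$(a). Section~\ref{sec:AB} proves Theorems~\ref{thm:A} and~\ref{thm:B}, and Section~\ref{sec:C} treats sets with finitely many holes.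

We write $\hat{\mathbb C}$ for the Riemann sphere, $dA$ for area measure, $\partial=\frac12(\partial_x-i\partial_y)$ and $\bar\partial=\frac12(\partial_x+i\partial_y)$. For a real $C^1$ function $\varphi$ we have $2\partial\varphi=\varphi_x-i\varphi_y$, hence $|2\partial\varphi|=|\nabla\varphi|$. If $u$ is harmonic and locally $u=\operatorname{Re}F$ with $F$ holomorphic, then $2\partial u=F'$. For a complex measure $\mu=\mu_1+i\mu_2$ with $\mu_1,\mu_2$ real,
\begin{equation}\label{eq:flowform}
\operatorname{Re}\int2\partial\varphi\,d\mu=\int\varphi_x\,d\mu_1+\int\varphi_y\,d\mu_2 .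
\end{equation}
So $\mu$ acts as a vector-valued measure paired with $\nabla\varphi$. A \emph{path} is a continuous map from a compact interval.

\section{Two small cases}\label{sec:examples}

\begin{example}[A comb]\label{ex:comb}
Let $T=\{0\}\cup\{1/n:n\ge1\}$ and $X=[0,1]\cup\bigcup_{x\in T}(x+i[0,1])$. Put $z=i$ and $w_n=\frac1n+i$. Every path in $X$ from $z$ to $w_n$ descends one tooth and climbs another, so its length is at least $2$, while $|w_n-z|=\frac1n$. Thus $X$ is not pointwise regular. Let $f_n(\frac1n+iy)=y^2$ for $0\le y\le1$ and $f_n=0$ on the rest of $X$. Then $f_n\in D^{(1)}(X)$, with $f_n'(\frac1n+iy)=-2iy$ and $f_n'=0$ elsewhere, and $\|f_n\|=3$. However,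
\[
\left|\frac{f_n(w_n)-f_n(z)}{w_n-z}\right|=n .
\]
If $D^{(1)}(X)$ were complete, this would contradict the uniform boundedness principle: the functionals $f\mapsto(f(w)-f(z))/(w-z)$, $w\in X\setminus\{z\}$, are continuous, and they are bounded at each $f$ because $f$ is bounded and differentiable at $z$. So $D^{(1)}(X)$ is incomplete.
\end{example}

The functions $f_n$ exist because a tooth can be treated separately from the rest of $X$. The next example shows that functions with large increments exist in a prescribed family without exhibiting them, and its argument is the one that generalizes.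

\begin{example}[A pair of teeth]\label{ex:U}
Let $0<\varepsilon\le1$, $X=[i,0]\cup[0,\varepsilon]\cup[\varepsilon,\varepsilon+i]$, $z=i$, $w=\varepsilon+i$. Here $|z-w|=\varepsilon$ and $\delta_X(z,w)=2+\varepsilon$. Let $N$ be the supremum of $u(w)-u(z)$ over all real linear combinations $u$ of the functions $\log|t-\zeta|$, $\zeta\notin X$, with $|\nabla u|\le1$ on $X$. We show $N\ge2+\varepsilon$.

Suppose $N<\infty$. Then $|u(w)-u(z)|\le N|2\partial u|_X$ for all these $u$, so by the Hahn--Banach and Riesz theorems there is a complex measure $\mu$ on $X$ with $\|\mu\|\le N$ and $\operatorname{Re}\int2\partial u\,d\mu=u(w)-u(z)$ (details are given in Lemma~\ref{lem:measure}). For $u=\log|t-\zeta|$ we have $2\partial u=1/(t-\zeta)$, hence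
\begin{equation}\label{eq:exU}
\operatorname{Re}\int\frac{d\mu(t)}{t-\zeta}=\log|w-\zeta|-\log|z-\zeta|\qquad(\zeta\notin X).
\end{equation}
(The measure $dt$ along $X$ has this property; we do not yet know that $\mu$ resembles it.) Since $X$ has area $0$, \eqref{eq:exU} holds almost everywhere in $\mathbb C$. Integrating it against $\frac1{2\pi}\Delta\varphi\,dA$ gives
\[
\operatorname{Re}\int2\partial\varphi\,d\mu=\varphi(w)-\varphi(z)\qquad\text{for \emph{every} real }\varphi\in C_c^\infty(\mathbb C)
\]
(the computation is written out in Lemma~\ref{lem:flow}). Only the values of $\varphi$ near $X$ matter, so compact support can be dropped. The restriction to harmonic functions has disappeared, and $\varphi(w)-\varphi(z)\le N|\nabla\varphi|_X$ for all real smooth $\varphi$.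

Now $\varphi$ can be chosen by hand. Let $0<\eta<\varepsilon/4$. Take smooth nondecreasing $\alpha,\beta$ on $\mathbb R$ with derivatives at most $1$ such that $\alpha=0$ on $(-\infty,\eta]$ and $\alpha(1)\ge1-2\eta$, while $\beta=0$ on $(-\infty,\eta]$ and $\beta$ is constant on $[\varepsilon-\eta,\infty)$ with value at least $\varepsilon-4\eta$. Take a smooth $\sigma$ with $\sigma=-1$ for $x\le\varepsilon/3$ and $\sigma=1$ for $x\ge2\varepsilon/3$, and put $\varphi(x,y)=\beta(x)+\sigma(x)\alpha(y)$. Near the left tooth $\varphi=-\alpha(y)$, because $\beta(x)$ vanishes there; near the base $\varphi=\beta(x)$; near the right tooth $\varphi=\beta(\varepsilon)+\alpha(y)$. Hence $|\nabla\varphi|\le1$ on $X$ and $\varphi(w)-\varphi(z)=\beta(\varepsilon)+2\alpha(1)\ge2+\varepsilon-8\eta$. So $N\ge2+\varepsilon-8\eta$, and $\eta\to0$.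
\end{example}

In general two points need more work. If $X$ has positive area, then knowing the Cauchy transform of $\mu$ off $X$ no longer means knowing it almost everywhere; Section~\ref{sec:test} enlarges the family of test functions for this purpose. And if $X$ is complicated, a function $\varphi$ that measures length along $X$ has to be produced by a limiting procedure (Lemma~\ref{lem:path}).

\section{Short paths imply completeness}\label{sec:paths}

\begin{lemma}\label{lem:ftc}
Let $X$ be a perfect compact plane set, $f\in D^{(1)}(X)$, and let $\gamma$ be a rectifiable path in $X$ from $z$ to $w$. Then $f(w)-f(z)=\int_\gamma f'(t)\,dt$.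
\end{lemma}

\begin{proof}
Parametrize $\gamma:[0,\ell]\to X$ by arc length and put $F=f\circ\gamma$, $M=|f'|_X$. For each $z'\in X$ we have $f(w')-f(z')=f'(z')(w'-z')+o(|w'-z'|)$ as $w'\to z'$ in $X$. Since $|\gamma(s+h)-\gamma(s)|\le|h|$, it follows that $\limsup_{h\to0}|F(s+h)-F(s)|/|h|\le M$ for \emph{every} $s$. Therefore $F$ is $M$-Lipschitz. Indeed, suppose $|F(b)-F(a)|>M'(b-a)$ with $M'>M$ and $a<b$. Bisection gives nested intervals $[a_k,b_k]$ with the same property, shrinking to a point $s$. For each $k$, $|F(b_k)-F(s)|>M'(b_k-s)$ or $|F(s)-F(a_k)|>M'(s-a_k)$, which contradicts the bound at $s$. Where $\gamma'(s)$ exists, hence almost everywhere, $F'(s)=f'(\gamma(s))\gamma'(s)$. Integrate the derivative of the Lipschitz function $F$.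
\end{proof}

\begin{proposition}\label{prop:regular}
Let $X$ be a connected, perfect compact plane set. If $X$ is pointwise regular, then $D^{(1)}(X)$ is complete.
\end{proposition}

\begin{proof}
Let $f_n\in D^{(1)}(X)$ with $f_n\to f$ and $f_n'\to g$ uniformly. Given $z,w\in X$, take a path $\gamma$ in $X$ from $z$ to $w$ of length at most $k_z|w-z|$. By Lemma~\ref{lem:ftc}, $f(w)-f(z)=\lim\int_\gamma f_n'\,dt=\int_\gamma g\,dt$. All points of $\gamma$ lie within $k_z|w-z|$ of $z$, and $g$ is continuous, so
\[
|f(w)-f(z)-g(z)(w-z)|\le k_z|w-z|\,\sup\{|g(t)-g(z)|:t\in X,\ |t-z|\le k_z|w-z|\}=o(|w-z|)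
\]
as $w\to z$. Thus $f'=g$, and $f_n\to f$ in $D^{(1)}(X)$.
\end{proof}

\section{Completeness implies uniform estimates}\label{sec:complete}

If $D^{(1)}(X)$ is complete, the uniform boundedness principle bounds difference quotients at $z$ by a multiple of $\|f\|=|f|_X+|f'|_X$, as in Example~\ref{ex:comb}. For the duality we need a bound by $|f'|_X$ alone. The next lemma removes the term $|f|_X$. It is stated for subalgebras, because we shall apply it to closures of polynomials or rational functions.

\begin{lemma}\label{lem:complete}
Let $X$ be a connected, perfect compact plane set, and let $\mathcal A\subset D^{(1)}(X)$ be a subalgebra that contains the constants and is complete in $\|\cdot\|$. Then there are $K>0$ and, for each $z\in X$, $A_z>0$ such that for all $f\in\mathcal A$ and $z,w\in X$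
\[
|f-f(z)|_X\le K|f'|_X,\qquad |f(w)-f(z)|\le A_z\,|f'|_X\,|w-z| .
\]
\end{lemma}

\begin{proof}
Let $z\in X$. The functionals $f\mapsto(f(w)-f(z))/(w-z)$, $w\in X\setminus\{z\}$, are continuous on the Banach space $\mathcal A$, with norm at most $2/|w-z|$, and bounded at each $f$. By the uniform boundedness principle there is $C_z>0$ with
\begin{equation}\label{eq:BS}
|f(w)-f(z)|\le C_z\|f\|\,|w-z|\qquad(f\in\mathcal A,\ w\in X).
\end{equation}

\emph{Claim 1: if $f\in\mathcal A$ and $f'=0$, then $f$ is constant.} Suppose $f$ is not constant. Inequality \eqref{eq:BS} for $f$ itself gives no contradiction, but we may apply it to polynomials in $f$, which also have derivative $0$. Choose $a\in f(X)$ with $|a|$ maximal; then $a\ne0$. Let $q_n(s)=\big((s+a)/(2a)\big)^n$. On $\{|s|\le|a|\}$ we have $|q_n|\le1$, $q_n(a)=1$, and $q_n(s)\to0$ for $s\ne a$. So $q_n\circ f\in\mathcal A$ has derivative $0$ and norm $1$. The set $S=f^{-1}(a)$ is closed, nonempty and different from $X$. Since $X$ is connected, $S$ is not open in $X$, so there are $z\in S$ and $w_k\in X\setminus S$ with $w_k\to z$. By \eqref{eq:BS}, $|q_n(f(w_k))-1|\le C_z|w_k-z|$.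 Letting $n\to\infty$ gives $1\le C_z|w_k-z|$ for every $k$, which is absurd.

\emph{Claim 2: for fixed $z_0\in X$ there is $K_0>0$ with $|f-f(z_0)|_X\le K_0|f'|_X$ on $\mathcal A$.} Otherwise, after subtracting constants and scaling, there are $f_n\in\mathcal A$ with $f_n(z_0)=0$, $|f_n|_X=1$ and $|f_n'|_X\to0$. By \eqref{eq:BS} the sequence is equicontinuous at each point of $X$, so by the Arzel\`a--Ascoli theorem a subsequence converges uniformly. Since $f_n'\to0$, this subsequence is Cauchy in $\|\cdot\|$; its limit $f\in\mathcal A$ satisfies $f'=0$, $f(z_0)=0$ and $|f|_X=1$. This contradicts Claim 1.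

Consequently $|f-f(z)|_X\le2K_0|f'|_X$ for every $z\in X$, and we put $K=2K_0$. Applying \eqref{eq:BS} to $f-f(z)$ gives the second estimate with $A_z=C_z(K+1)$.
\end{proof}

Connectedness is used in Claim 1 and is indispensable there: if $X$ is the union of two disjoint nondegenerate segments, then $D^{(1)}(X)$ is complete and contains a nonconstant function with derivative $0$.

\section{The test functions}\label{sec:test}

Let $X$ be a compact plane set. In Example~\ref{ex:U} the functions $\log|t-\zeta|$, $\zeta\notin X$, gave the Cauchy transform of $\mu$ off $X$. If $X$ has positive area we need it at almost every $\zeta\in X$ as well. One would like to take poles $\zeta_k\notin X$ with $\zeta_k\to\zeta$ and pass to the limit in $\int d\mu(t)/(t-\zeta_k)$. But the functions $1/|t-\zeta_k|$ on $X$ need not be dominated by a constant multiple of $1/|t-\zeta|$, because $\zeta_k$ may be far closer to $X$ than to $\zeta$. The remedy is to replace the pole by an arc $E\subset\mathbb C\setminus X$ that lies in a small disc $\{|t-\zeta|\le r\}$ and has diameter comparable to $r$, and to replace $1/(t-\zeta_k)$ by a function that behaves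 like $1/t$ at $\infty$ and is bounded by a constant multiple of $1/r$ off $E$. (Spreading the pole by the equilibrium measure of $E$ does not give such a bound: for the arc $[-2,2]$ it gives $1/\sqrt{t^2-4}$, which is unbounded at the tips.) The Riemann map provides such a function.

Let $\mathcal E$ be the family of all sets $E\subset\mathbb C\setminus X$ that are either a single point or a nondegenerate simple polygonal arc. In both cases $\mathbb C\setminus E$ is connected. If $E=\{\zeta\}$, put $g_E(t)=1/(t-\zeta)$. If $E$ is an arc, then $\hat{\mathbb C}\setminus E$ is simply connected. Let $\psi$ be its conformal map onto the unit disc with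
\[
\psi(t)=\frac{c_E}t+O(t^{-2})\quad(t\to\infty),\qquad c_E>0,
\]
and put $g_E=\psi/c_E$. In both cases $g_E$ is holomorphic on $\mathbb C\setminus E$ and $g_E(t)=1/t+O(t^{-2})$ at $\infty$. For instance, if $E=[-2,2]$, then $\psi$ inverts $s\mapsto s+1/s$, so $c_E=1$ and $g_E(t)=\frac12(t-\sqrt{t^2-4})$, which is bounded by $1=4/\operatorname{diam}E$.

\begin{lemma}\label{lem:gE}
\begin{itemize}
\item[(i)] If $E\in\mathcal E$ is an arc, then $|g_E|\le4/\operatorname{diam}E$ on $\mathbb C\setminus E$.
\item[(ii)] For every $E\in\mathcal E$ and every closed piecewise smooth curve $\sigma$ in $\mathbb C\setminus E$, $\int_\sigma g_E\,dt\in2\pi i\mathbb Z$.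
\end{itemize}
\end{lemma}

\begin{proof}
(i) Let $e,e'\in E$ be distinct. The function $s\mapsto1/(\psi^{-1}(s)-e)=s/c_E+\cdots$ is holomorphic and univalent on the unit disc and omits the value $1/(e'-e)$. By Koebe's one-quarter theorem its range contains the disc of radius $1/(4c_E)$ about $0$. Hence $1/|e'-e|\ge1/(4c_E)$, so $\operatorname{diam}E\le4c_E$. Since $|\psi|<1$, $|g_E|\le1/c_E\le4/\operatorname{diam}E$.

(ii) Since $E$ is connected, $\sigma$ has the same index $n$ about all points of $E$. If $C$ is a large positively oriented circle about $0$, the cycle $\sigma-nC$ has index $0$ about every point of $E$. By Cauchy's theorem on $\mathbb C\setminus E$, $\int_\sigma g_E\,dt=n\int_Cg_E\,dt=2\pi in$.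
\end{proof}

By (ii), with a fixed base point $b\in\mathbb C\setminus E$,
\[
u_E(t)=\operatorname{Re}\int_b^tg_E(s)\,ds
\]
is independent of the piecewise smooth path from $b$ to $t$ in $\mathbb C\setminus E$. It is a real harmonic function on $\mathbb C\setminus E\supset X$ with $2\partial u_E=g_E$. For $E=\{\zeta\}$ it is $\log|t-\zeta|$ up to a constant. Let $\mathcal U$ be the real linear span of all $u_E$, $E\in\mathcal E$; its elements are harmonic near $X$.

\section{Bounded increments imply a short path}\label{sec:key}

\begin{proposition}\label{prop:key}
Let $X$ be a compact plane set such that area-almost every point of $X$ lies on the boundary of some component of $\mathbb C\setminus X$. Let $z\ne w$ in $X$, and suppose that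
\[
N:=\sup\{u(w)-u(z):u\in\mathcal U,\ |\nabla u|_X\le1\}<\infty .
\]
Then there is a path in $X$ from $z$ to $w$ of length at most $N$.
\end{proposition}

The proof consists of the following four lemmas, in which $X,z,w,N$ are as in the proposition. The first three turn the bound on test functions into a ``flow'' $\mu$ on $X$, of total mass at most $N$, that carries a unit from $z$ to $w$. The fourth finds a path.

\begin{lemma}\label{lem:measure}
There is a complex Borel measure $\mu$ on $X$ with $\|\mu\|\le N$ and
\begin{equation}\label{eq:mu}
\operatorname{Re}\int_X2\partial u\,d\mu=u(w)-u(z)\qquad(u\in\mathcal U).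
\end{equation}
\end{lemma}

\begin{proof}
We have $|u(w)-u(z)|\le N|2\partial u|_X$ for $u\in\mathcal U$. If $|2\partial u|_X>0$, this follows by scaling. If $\nabla u=0$ on $X$, all real multiples of $u$ are admissible in the definition of $N<\infty$, so $u(w)=u(z)$. Hence $2\partial u|_X\mapsto u(w)-u(z)$ is well defined and real-linear on a real subspace of $C(X)$, with norm at most $N$. Extend it to a real-linear functional $\Lambda$ on $C(X)$ of norm at most $N$ by the Hahn--Banach theorem. Then $L(h)=\Lambda(h)-i\Lambda(ih)$ is complex-linear with $\operatorname{Re}L=\Lambda$, and $|L(h)|=\Lambda(e^{i\theta}h)\le N|h|_X$ for suitable $\theta$. The Riesz theorem represents $L$ by a measure $\mu$ with $\|\mu\|\le N$.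
\end{proof}

From now on $\mu$ is the measure of Lemma~\ref{lem:measure}. By Fubini's theorem, $\int|t-\zeta|^{-1}d|\mu|(t)<\infty$ for almost every $\zeta\in\mathbb C$. For these $\zeta$ put $\hat\mu(\zeta)=\int\frac{d\mu(t)}{t-\zeta}$.

\begin{lemma}\label{lem:cauchy}
For almost every $\zeta\in\mathbb C$,
\begin{equation}\label{eq:cauchy}
\operatorname{Re}\hat\mu(\zeta)=\log|w-\zeta|-\log|z-\zeta| .
\end{equation}
\end{lemma}

\begin{proof}
For $\zeta\notin X$ this is \eqref{eq:mu} with $u=u_{\{\zeta\}}$. By the hypothesis on $X$ it remains to treat those $\zeta\in X\setminus\{z,w\}$ that lie on the boundary of some component $U$ of $\mathbb C\setminus X$ and satisfy $\int|t-\zeta|^{-1}d|\mu|(t)<\infty$. In particular $|\mu|(\{\zeta\})=0$.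

\emph{Choice of arcs.} For all small $r>0$ there are $a,b\in U$ with $|a-\zeta|<r/2$ and $|b-\zeta|>r$. Join $a$ to $b$ by a simple polygonal arc in $U$, and let $E_r$ be its initial part up to the first point on the circle $|t-\zeta|=r$. Then $E_r\in\mathcal E$, $E_r\subset\{|t-\zeta|\le r\}$ and $\operatorname{diam}E_r\ge r/2$. Write $g_r=g_{E_r}$. Lemma~\ref{lem:gE}(i) gives $|g_r|\le8/r$.

\emph{Estimates.} We claim that
\begin{equation}\label{eq:gr}
\Big|g_r(t)-\frac1{t-\zeta}\Big|\le\frac{34r}{|t-\zeta|^2}\quad(|t-\zeta|\ge2r),\qquad|g_r(t)|\le\frac{18}{|t-\zeta|}\quad(t\in X\setminus\{\zeta\}).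
\end{equation}
Both $g_r(t)$ and $1/(t-\zeta)$ are $1/t+O(t^{-2})$ at $\infty$, so $(t-\zeta)^2\big(g_r(t)-\frac1{t-\zeta}\big)$ is holomorphic on $\{|t-\zeta|>r\}\cup\{\infty\}$. On $|t-\zeta|=2r$ its modulus is at most $4r^2\big(\frac8r+\frac1{2r}\big)=34r$, and by the maximum principle this bound holds for $|t-\zeta|\ge2r$. This is the first estimate. It implies $|g_r(t)|\le(1+17)/|t-\zeta|$ for $|t-\zeta|\ge2r$. For $0<|t-\zeta|\le2r$, $t\in X$, we have $|g_r(t)|\le8/r\le16/|t-\zeta|$.

\emph{Limit.} By \eqref{eq:gr}, $g_r(t)\to1/(t-\zeta)$ for $t\in X\setminus\{\zeta\}$, with the $|\mu|$-integrable bound $18/|t-\zeta|$. So $\int g_r\,d\mu\to\hat\mu(\zeta)$ as $r\to0$. On the other hand, let $d=\min(|z-\zeta|,|w-\zeta|)>0$, and let $\gamma$ be a fixed piecewise smooth path from $z$ to $w$ in $\{|t-\zeta|\ge d\}$. For $2r<d$ it avoids $E_r$, and \eqref{eq:mu} gives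
\[
\operatorname{Re}\int g_r\,d\mu=u_{E_r}(w)-u_{E_r}(z)=\operatorname{Re}\int_\gamma g_r\,dt .
\]
By \eqref{eq:gr}, $g_r\to1/(t-\zeta)$ uniformly on $\gamma$. So the right side tends to $\operatorname{Re}\int_\gamma\frac{dt}{t-\zeta}=\log|w-\zeta|-\log|z-\zeta|$.
\end{proof}

This is the only place where the hypothesis on $X$ is used. At a point of $X$ that lies on the boundary of no component of $\mathbb C\setminus X$, for instance at an interior point of $X$, the arcs $E_r$ need not exist. Remark~\ref{rem:interior} shows that Proposition~\ref{prop:key} can then fail.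

\begin{lemma}\label{lem:flow}
For every real $\varphi\in C^\infty(\mathbb C)$,
\begin{equation}\label{eq:flow}
\operatorname{Re}\int2\partial\varphi\,d\mu=\varphi(w)-\varphi(z),\qquad\text{hence}\qquad\varphi(w)-\varphi(z)\le N|\nabla\varphi|_X .
\end{equation}
\end{lemma}

\begin{proof}
Since $\mu$ is carried by $X$ and $z,w\in X$, we may multiply $\varphi$ by a cutoff equal to $1$ near $X$ and assume $\varphi\in C_c^\infty(\mathbb C)$. The Cauchy--Pompeiu formula $h(t)=\frac1\pi\int\frac{\bar\partial h(\zeta)}{t-\zeta}\,dA(\zeta)$ for $h\in C_c^\infty(\mathbb C)$, applied to $h=\partial\varphi$ with $\bar\partial\partial\varphi=\frac14\Delta\varphi$, gives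
\[
\partial\varphi(t)=\frac1{4\pi}\int\frac{\Delta\varphi(\zeta)}{t-\zeta}\,dA(\zeta).
\]
Integrate $2\partial\varphi$ against $\mu$. Fubini's theorem applies because $\Delta\varphi$ is bounded with compact support. By \eqref{eq:cauchy},
\[
\operatorname{Re}\int2\partial\varphi\,d\mu=\frac1{2\pi}\int\Delta\varphi(\zeta)\operatorname{Re}\hat\mu(\zeta)\,dA(\zeta)
=\frac1{2\pi}\int\Delta\varphi(\zeta)\big(\log|w-\zeta|-\log|z-\zeta|\big)\,dA(\zeta).
\]
This equals $\varphi(w)-\varphi(z)$, because $\frac1{2\pi}\log|\cdot|$ is the fundamental solution of $\Delta$. The inequality follows from $\|\mu\|\le N$ and $|2\partial\varphi|=|\nabla\varphi|$.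
\end{proof}

In the form \eqref{eq:flowform}, \eqref{eq:flow} says $\int\nabla\varphi\cdot d(\mu_1,\mu_2)=\varphi(w)-\varphi(z)$; the measure $dt$ along a rectifiable path from $z$ to $w$ has the same property. To find an actual path we would like to insert for $\varphi$ the geodesic distance from $z$ in $X$. But that function is defined only on $X$, may be infinite, and need not be smooth. So we let paths leave $X$ at a price that tends to infinity.

\begin{lemma}\label{lem:path}
There is a path in $X$ from $z$ to $w$ of length at most $N$.
\end{lemma}

\begin{proof}
For $n\ge1$ let $c_n(t)=1+n\operatorname{dist}(t,X)$, and for $t\in\mathbb C$ let $v_n(t)$ be the infimum of $\int_\gamma c_n\,ds$ over all rectifiable paths $\gamma$ in $\mathbb C$ from $z$ to $t$. Then $v_n(z)=0$, and appending line segments to paths shows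
\[
|v_n(s)-v_n(t)|\le|s-t|\,\sup_{[s,t]}c_n .
\]

\emph{Claim: $v_n(w)\le N$.} Let $v_n^\varepsilon=v_n*\chi_\varepsilon$ with a smooth mollifier $\chi_\varepsilon\ge0$ of integral $1$ supported in $\{|y|\le\varepsilon\}$. If $t\in X$ and $|y|\le\varepsilon$, then every point of the segment from $t-y$ to $t+h-y$ lies within $\varepsilon+|h|$ of $t\in X$. Hence
\[
|v_n^\varepsilon(t+h)-v_n^\varepsilon(t)|\le|h|\big(1+n(\varepsilon+|h|)\big),
\]
so $|\nabla v_n^\varepsilon|_X\le1+n\varepsilon$. By \eqref{eq:flow}, $v_n^\varepsilon(w)-v_n^\varepsilon(z)\le(1+n\varepsilon)N$. As $\varepsilon\to0$, $v_n^\varepsilon\to v_n$ pointwise by continuity, and the claim follows.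

So there are paths $\gamma_n:[0,1]\to\mathbb C$ from $z$ to $w$, parametrized with constant speed, with $\int_{\gamma_n}c_n\,ds\le N+\frac1n$. It follows that
\[
\operatorname{length}(\gamma_n)\le N+\frac1n,\qquad\int_{\gamma_n}\operatorname{dist}(\cdot,X)\,ds\le\frac{N+1}n .
\]
Let $m_n$ be the maximum of $\operatorname{dist}(\cdot,X)$ on $\gamma_n$. This distance is $1$-Lipschitz and vanishes at $z$. Hence the portion of $\gamma_n$ between the last time before the maximum at which it equals $m_n/2$ and the maximum itself has length at least $m_n/2$, and the distance is at least $m_n/2$ there. Therefore $m_n^2/4\le(N+1)/n\to0$. The $\gamma_n$ have Lipschitz constants at most $N+\frac1n$ and start at $z$. By the Arzel\`a--Ascoli theorem a subsequence converges uniformly to a path $\gamma$ from $z$ to $w$ with Lipschitz constant at most $N$. Since $m_n\to0$, $\gamma$ lies in $X$, and its length is at most $N$.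
\end{proof}

This proves Proposition~\ref{prop:key}.

\section{Duality, and sets with connected complement}\label{sec:AB}

\begin{proof}[Proof of Theorem~\ref{thm:B}]
The case $z=w$ is trivial. Let $z\ne w$, let $S_h$ be the supremum in the theorem, and let $N\in[0,\infty]$ be the supremum in Proposition~\ref{prop:key}. Since $\mathcal U$ consists of functions that are harmonic near $X$, $N\le S_h$. If $u$ is real harmonic near $X$ with $|\nabla u|\le1$ on $X$ and $\gamma$ is a rectifiable path in $X$ from $z$ to $w$ parametrized by arc length, then $u\circ\gamma$ is Lipschitz with derivative at most $1$ almost everywhere, so $u(w)-u(z)\le\operatorname{length}(\gamma)$. Thus $N\le S_h\le\delta_X(z,w)$. If $N=\infty$, all three are infinite. If $N<\infty$, Proposition~\ref{prop:key} gives a path in $X$ from $z$ to $w$ of length at most $N$; hence all three are equal, and this path has minimal length.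
\end{proof}

For Theorem~\ref{thm:A} we replace harmonic functions by polynomials. When $\mathbb C\setminus X$ is connected, each test function is approximately the real part of a polynomial, because the set $E$ can be joined to $\infty$ outside $X$.

\begin{lemma}\label{lem:outer}
Let $X$ be a connected compact plane set, and let $E\in\mathcal E$ lie in the unbounded component of $\mathbb C\setminus X$. Then there are a simply connected domain $\Omega\subset\mathbb C$ containing $X$ and a holomorphic function $f$ on $\Omega$ with $E\cap\Omega=\emptyset$ and $u_E=\operatorname{Re}f$ on $\Omega$.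
\end{lemma}

\begin{proof}
Let $U_0$ be the unbounded component. Join $E$ to $\infty$ by a path in $U_0\cup\{\infty\}$, and let $Q$ be the union of $E$ and this path. It is a connected compact subset of $\hat{\mathbb C}\setminus X$. Let $\Omega$ be the component of $\hat{\mathbb C}\setminus Q$ that contains the connected set $X$. Its complement is the union of $Q$ and the other components of $\hat{\mathbb C}\setminus Q$. Each of these has its nonempty boundary in $Q$, so its closure is a connected set that meets $Q$. Hence $\hat{\mathbb C}\setminus\Omega$ is connected and contains $\infty$, so $\Omega$ is a simply connected domain in $\mathbb C$. Since $E\cap\Omega=\emptyset$, $g_E$ has a primitive $f$ on $\Omega$. There $u_E-\operatorname{Re}f$ has vanishing gradient, so it is constant; adjust $f$ by a constant.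
\end{proof}

\begin{lemma}\label{lem:approx}
Let $X$ be a connected, polynomially convex compact plane set. For each $u\in\mathcal U$ there are polynomials $P_n$ with $\operatorname{Re}P_n\to u$ and $P_n'\to2\partial u$ uniformly on $X$.
\end{lemma}

\begin{proof}
By linearity we may take $u=u_E$. The only component of $\mathbb C\setminus X$ is unbounded and contains $E$, so Lemma~\ref{lem:outer} provides $\Omega$ and $f$. By Runge's theorem there are polynomials $P_n\to f$ locally uniformly on $\Omega$. Then $P_n'\to f'=2\partial u_E$ locally uniformly as well.
\end{proof}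

\begin{proof}[Proof of Theorem~\ref{thm:A}]
\emph{Formula \eqref{eq:duality}.} The case $z=w$ is trivial. Let $z\ne w$ in $X$, and let $S$ be the supremum in \eqref{eq:duality}. Integrating $p'$ along paths gives $S\le\delta_X(z,w)$, so equality holds if $S=\infty$. Suppose $S<\infty$. Then $|p(w)-p(z)|\le S|p'|_X$ for all polynomials $p$ (if $p'=0$ on the infinite set $X$, then $p$ is constant). For $u\in\mathcal U$ with $|\nabla u|_X\le1$, take $P_n$ from Lemma~\ref{lem:approx}:
\[
u(w)-u(z)=\lim_{n\to\infty}\operatorname{Re}\big(P_n(w)-P_n(z)\big)\le S\lim_{n\to\infty}|P_n'|_X=S|\nabla u|_X\le S .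
\]
So the supremum $N$ in Proposition~\ref{prop:key} is at most $S$. Since $X$ has empty interior and $\mathbb C\setminus X$ is connected, every point of $X$ lies on the boundary of the only component of $\mathbb C\setminus X$. So Proposition~\ref{prop:key} applies and gives a path in $X$ from $z$ to $w$ of length at most $N\le S$. Hence $\delta_X(z,w)=S$, and the infimum $\delta_X(z,w)$ is attained whenever it is finite.

\emph{\textup{(c)}$\Leftrightarrow$\textup{(d)}, with the same constants.} By scaling and \eqref{eq:duality}, (c) with constant $A_z$ says exactly that $\delta_X(z,w)\le A_z|w-z|$ for all $w\in X$; in particular $A_z\ge1$. Since the infimum is attained, this is (d) with $k_z=A_z$.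

\emph{\textup{(a)}$\Rightarrow$\textup{(b)}} is trivial, and \emph{\textup{(d)}$\Rightarrow$\textup{(a)}} is Proposition~\ref{prop:regular}.

\emph{\textup{(b)}$\Rightarrow$\textup{(c)}.} Let $\mathcal A$ be the closure of the polynomials in $D^{(1)}(X)$, an algebra containing the constants. It is complete: if $(f_n)$ is Cauchy in $\mathcal A$, choose polynomials $p_n$ with $\|f_n-p_n\|<\frac1n$. Then $(p_n)$ is Cauchy, by (b) it converges in $D^{(1)}(X)$ to some $f\in\mathcal A$, and $f_n\to f$. Now apply Lemma~\ref{lem:complete} to $\mathcal A$.
\end{proof}

Corollary~\ref{cor:answer} follows: if (d) fails, then so do (a) and (b).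

\begin{remark}[Empty interior]\label{rem:interior}
Theorem~\ref{thm:B}, formula \eqref{eq:duality} and Proposition~\ref{prop:key} can fail if $X$ has interior. Let $X$ be the square $[-1,1]^2$ without the points with $x>0$ and $y>0$, and let $z=1-\frac i2$, $w=-\frac12+i$. A path in $X$ from $z$ to $w$ crosses the diagonal $x=y$ at a point $-s(1+i)$ with $s\ge0$. Since $(1,1)$ has inner product $\frac12>0$ with both $z$ and $w$, $|z+s(1+i)|\ge|z|$ and $|w+s(1+i)|\ge|w|$. Thus $\delta_X(z,w)=|z|+|w|=\sqrt5$, attained by $\gamma=[z,0]\cup[0,w]$.

Suppose there were real functions $u_n$, harmonic near $X$, with $|\nabla u_n|_X\le1$ and $u_n(w)-u_n(z)\to\sqrt5$. The functions $2\partial u_n$ are holomorphic near $X$ and bounded by $1$ on $X$, and $\operatorname{Re}\int_\gamma2\partial u_n\,dt=u_n(w)-u_n(z)$. By Montel's theorem, along a subsequence $2\partial u_n\to g$ locally uniformly in the interior of $X$, which contains $\gamma$ except for the points $z,0,w$. By dominated convergence $\operatorname{Re}\int_\gamma g\,dt=\sqrt5$, with $g$ holomorphic and $|g|\le1$. Hence on each of the two open segments $g$ is the conjugate of the unit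 tangent. As the interior of $X$ is connected, the identity theorem makes $g$ constant, although the two segments have different directions: a contradiction. So the supremum in Theorem~\ref{thm:B} is less than $\sqrt5=\delta_X(z,w)$. Since $\mathcal U$ consists of functions harmonic near $X$, the number $N$ of Proposition~\ref{prop:key} is also less than $\delta_X(z,w)$. Taking $u=\operatorname{Re}(e^{i\theta}p)$ with a polynomial $p$ and a suitable real $\theta$, we see that the left side of \eqref{eq:duality} is less than $\delta_X(z,w)$ as well.
\end{remark}

\section{Sets with finitely many holes}\label{sec:C}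

We now prove Theorem~\ref{thm:C}. One implication is Proposition~\ref{prop:regular}. So let $X$ be connected, perfect and compact with empty interior, let $U_0$ be the unbounded component of $\mathbb C\setminus X$ and $U_1,\dots,U_m$ the bounded ones, and assume that $D^{(1)}(X)$ is complete. Choose $a_j\in U_j$ and put $h_j(t)=1/(t-a_j)$, $1\le j\le m$, and $C_1=\sum_j|h_j|_X$.

Let $R$ be the algebra of rational functions with poles off $X$, and let $\mathcal A$ be its closure in $D^{(1)}(X)$. It is a Banach algebra containing the constants. Let $K,A_z$ be the constants of Lemma~\ref{lem:complete} for $\mathcal A$.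

The new feature is that the test functions need no longer be real parts of holomorphic functions near $X$: logarithms appear.

\begin{lemma}\label{lem:rep}
Each $u\in\mathcal U$ can be written near $X$ as $u=\operatorname{Re}f+\sum_{j=1}^mc_j\log|t-a_j|$ with $f$ holomorphic near $X$ and $c_j\in\mathbb R$.
\end{lemma}

\begin{proof}
By linearity let $u=u_E$. The connected set $E$ lies in some $U_j$. If $j=0$, Lemma~\ref{lem:outer} gives $u_E=\operatorname{Re}f$. If $j\ge1$, let $Q\subset U_j$ be a compact connected set containing $E$ and $a_j$, for instance $E$ together with a path in $U_j$ from a point of $E$ to $a_j$. Then $g_E-h_j$ is holomorphic on $\mathbb C\setminus Q$ and $O(t^{-2})$ at $\infty$. A closed piecewise smooth curve $\sigma$ in $\mathbb C\setminus Q$ has constant index $n$ about $Q$. So, as in Lemma~\ref{lem:gE}(ii), for every large circle $C$ we have $\int_\sigma(g_E-h_j)\,dt=n\int_C(g_E-h_j)\,dt$, and this tends to $0$ as the radius of $C$ grows. Thus the left side is $0$, and $g_E-h_j$ has a primitive $f$ on the component of $\mathbb C\setminus Q$ containing the connected set $X$. On this component $u_E-\operatorname{Re}f-\log|t-a_j|$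 has vanishing gradient, so it is constant; adjust $f$ by a constant.
\end{proof}

For such $u$ we have $2\partial u=f'+\sum_jc_jh_j$ on $X$. To estimate $u(w)-u(z)$ by $|\nabla u|_X$ we must control each $c_j$ separately. If $X$ contained a rectifiable closed curve winding once around $a_j$ and not around the other $a_i$, integrating $2\partial u$ along it would give $2\pi ic_j$. But no such curve need be available in advance. We use the algebra $\mathcal A$ instead. Here is the idea. If $c_j=k_j$ were integers, not all $0$, and $F\in\mathcal A$ had $F'=\sum_jk_jh_j$, then $\prod_j(t-a_j)^{k_j}e^{-F}\in\mathcal A$ would have derivative $0$ and hence be constant. So $\prod_j(t-a_j)^{k_j}$ would have a continuous logarithm on $X$, which is impossible for topological reasons. Real coefficients are reduced to nearly integral ones by Dirichlet's theorem.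

\begin{lemma}\label{lem:eta}
There is $\eta>0$ with
\[
\Big|f'+\sum_{j=1}^mc_jh_j\Big|_X\ge\eta\sum_{j=1}^m|c_j|\qquad(f\in R,\ c\in\mathbb R^m).
\]
\end{lemma}

\begin{proof}
There is nothing to prove if $m=0$. Suppose there is no such $\eta$. By homogeneity, compactness of $\{\sum|c_j|=1\}$ and a change of sign of $f$, there are $c\in\mathbb R^m$ with $\sum|c_j|=1$ and $f_n\in R$ with $f_n'\to\sum_jc_jh_j$ uniformly on $X$. Subtracting constants, let $f_n(z_0)=0$ for a fixed $z_0\in X$. By Lemma~\ref{lem:complete}, $|f_n-f_l|_X\le K|f_n'-f_l'|_X$, so $(f_n)$ is Cauchy. Its limit $F\in\mathcal A$ has $F'=\sum_jc_jh_j$.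

\emph{An almost constant function.} Choose $\delta>0$ with $K\delta C_1\le\frac12$ and $m\delta<1$. By Dirichlet's theorem on simultaneous approximation there are an integer $n\ge1$ and $k_j\in\mathbb Z$ with $|nc_j-k_j|\le\delta$ for all $j$. Put $q(t)=\prod_j(t-a_j)^{k_j}$ and $H=q\,e^{-nF}$. Then $H\in\mathcal A$, because $q\in R$ and $\mathcal A$ is a Banach algebra, and
\[
H'=H\sum_j(k_j-nc_j)h_j,\qquad|H'|_X\le\delta C_1|H|_X .
\]
By Lemma~\ref{lem:complete}, $|H-H(z)|_X\le K\delta C_1|H|_X\le\frac12|H|_X$ for every $z\in X$. Take $z$ with $|H(z)|=|H|_X>0$. Then $H(X)$ lies in the disc of center $H(z)$ and radius $\frac12|H(z)|$, which does not contain $0$. So $H$ has a continuous logarithm on $X$, and so has $q=He^{nF}$; call the latter $L$.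

\emph{All $k_j$ are $0$.} Extend $L$ to a continuous function on $\mathbb C$ by Tietze's theorem. Since $qe^{-L}=1$ on $X$, there is an open set $O\supset X$, containing no $a_j$, on which $|qe^{-L}-1|<1$. There $L+\operatorname{Log}(qe^{-L})$ is a continuous logarithm of $q$, where $\operatorname{Log}$ is the principal branch. Fix $j$. Since $\partial U_j\subset X\subset O$, the set $U_j\setminus O=\overline{U_j}\setminus O$ is compact, and it contains $a_j$. By \cite[Thm 13.5]{Rudin} there is a cycle $\sigma$ in $U_j\cap O$ with index $1$ about each point of $U_j\setminus O$ and index $0$ about each point outside $U_j$. As $q$ has a continuous logarithm on $O$, which is a primitive of $q'/q$ there,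
\[
0=\int_\sigma\frac{q'}q\,dt=2\pi i\sum_ik_i\operatorname{ind}_\sigma(a_i)=2\pi ik_j .
\]

Hence $|c_j|\le\delta/n\le\delta$ for all $j$, and $1=\sum_j|c_j|\le m\delta<1$, a contradiction.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:C}]
Let $z\ne w$ in $X$, let $u\in\mathcal U$ be written as in Lemma~\ref{lem:rep}, and put $s=|\nabla u|_X=|2\partial u|_X$. By Runge's theorem on a compact neighborhood of $X$ near which $f$ is holomorphic, there are $f_n\in R$ with $f_n\to f$ uniformly on that neighborhood, hence with $f_n\to f$ and $f_n'\to f'$ uniformly on $X$. So Lemma~\ref{lem:eta} and the second estimate of Lemma~\ref{lem:complete} hold for $f$ as well. The former gives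
\[
\sum_j|c_j|\le\frac s\eta,\qquad|f'|_X\le|2\partial u|_X+\sum_j|c_j||h_j|_X\le s+\frac{C_1s}\eta .
\]
Moreover $\big|\log|w-a_j|-\log|z-a_j|\big|\le|w-z|/\operatorname{dist}(a_j,X)$, because $\log(x/y)\le(x-y)/y$ for $x\ge y>0$. Therefore
\[
u(w)-u(z)\le A_z|f'|_X|w-z|+\sum_j|c_j|\frac{|w-z|}{\operatorname{dist}(a_j,X)}\le A_z'\,|\nabla u|_X\,|w-z| ,
\]
where
\[
A_z'=A_z\Big(1+\frac{C_1}\eta\Big)+\frac1\eta\sum_j\frac1{\operatorname{dist}(a_j,X)}
\]
is independent of $u$ and $w$. So the number $N$ of Proposition~\ref{prop:key} is at most $A_z'|w-z|$. The hypothesis of that proposition holds, as noted after Theorem~\ref{thm:B}; this is where we use that $X$ has empty interior. We obtain a path in $X$ from $z$ to $w$ of length at most $A_z'|z-w|$. Hence $X$ is pointwise regular.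
\end{proof}

The finiteness of the number of holes was used twice: for the hypothesis of Proposition~\ref{prop:key}, and in Lemma~\ref{lem:eta}, for the compactness of the set of coefficients and the simultaneous approximation.

\begin{thebibliography}{9}
\bibitem{FD} J. F. Feinstein and H. G. Dales, \emph{Normed algebras of differentiable functions on compact plane sets}, arXiv:1501.03986 (2015).
\bibitem{Rudin} W. Rudin, \emph{Real and Complex Analysis}.
\end{thebibliography}

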